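# Short loops against small hypersurfaces: dual lattices, connected sums and surgery

Throughout, $(X,g)$ is a closed orientable Riemannian manifold of dimension $n$, and we fix an orientation.

## 1. Flat tori and dual lattices

We begin with a case in which everything can be computed. First, the two quantities to be compared.

For $h\in H_k(X,\mathbb Z)$, let $\mathrm{vol}_k(h)$ be the infimum of the $k$-volumes of integral cycles representing $h$ (equivalently, the minimal mass of a closed integer-multiplicity rectifiable $k$-current in the class). The **homology $k$-systole** is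
$$\mathrm{sys}_k(g)=\min\{\mathrm{vol}_k(h)\mid h\in H_k(X,\mathbb Z),\ h\ne 0\}.$$
For $h\in H_k(X,\mathbb R)$, the **stable norm** $\|h\|$ is the infimum of $\sum_i|r_i|\,\mathrm{vol}_k(\sigma_i)$ over real Lipschitz cycles $\sum_i r_i\sigma_i$ representing $h$ (equivalently, the minimal mass of a closed normal $k$-current in the class). Let $H_k(X,\mathbb Z)_{\mathbb R}$ be the lattice formed by the image of $H_k(X,\mathbb Z)$ in $H_k(X,\mathbb R)$. The **stable $k$-systole** is
$$\mathrm{stsys}_k(g)=\min\{\|h\|\mid h\in H_k(X,\mathbb Z)_{\mathbb R}\setminus\{0\}\}.$$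
We only need $k=1$ for the stable systole and $k=n-1$ for the ordinary one. By Poincaré duality $H_{n-1}(X,\mathbb Z)\cong H^1(X,\mathbb Z)$, which is torsion-free.

To bound volumes from below we use forms. The **comass** $|\varphi|$ of a $k$-form $\varphi$ at a point is the supremum of $\varphi(e_1,\dots,e_k)$ over orthonormal $k$-frames. By Hadamard's inequality, $|\varphi(y_1,\dots,y_k)|\le|\varphi|\,|y_1|\cdots|y_k|$ for arbitrary vectors. Integrating over simplices gives, for every cycle or current $S$ of dimension $k$,
$$\mathrm{Mass}(S)\ \ge\ \frac{S(\varphi)}{\sup|\varphi|}. \tag{1}$$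
If $\varphi$ is closed, $S(\varphi)$ depends only on the homology class of $S$, so (1) bounds the volume of every cycle in the class.

*Example.* On $\mathbb R^n$ let $u$ be a vector with $|u|\le 1$. The form $\alpha_u=\sum u_i\,dx_i$ has comass $|u|\le1$. Let $*u=\iota_u(dx_1\wedge\dots\wedge dx_n)$, that is, $*u(y_2,\dots,y_n)=\det(u,y_2,\dots,y_n)$. By Hadamard's inequality it has comass at most $1$. Moreover $0=\iota_u(\alpha_w\wedge dx_1\wedge\dots\wedge dx_n)$ gives
$$\alpha_w\wedge *u=\langle w,u\rangle\,dx_1\wedge\dots\wedge dx_n .$$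

For a lattice $\Lambda\subset\mathbb R^b$ write $\lambda_1(\Lambda)=\min\{|v|:v\in\Lambda\setminus0\}$, and let $\Lambda^*=\{w:\langle w,v\rangle\in\mathbb Z\ \forall v\in\Lambda\}$ be the dual lattice.

**Proposition 1.** For the flat torus $X=\mathbb R^n/\Lambda$ we have $\mathrm{stsys}_1=\lambda_1(\Lambda)$ and $\mathrm{sys}_{n-1}=\lambda_1(\Lambda^*)\,\mathrm{vol}(X)$. Hence $\mathrm{stsys}_1\,\mathrm{sys}_{n-1}/\mathrm{vol}_n=\lambda_1(\Lambda)\lambda_1(\Lambda^*)$.

*Proof.* We have $H_1(X,\mathbb Z)=\Lambda$. Let $v\in\Lambda\setminus0$ and $u=v/|v|$. The closed form $\alpha_u$ has comass $1$ and integral $\langle u,v\rangle=|v|$ over any cycle in the class $v$, so $\|v\|\ge|v|$. The straight closed geodesic gives equality.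

Next, $H_{n-1}(X,\mathbb Z)\cong H^1(X,\mathbb Z)=\Lambda^*$: to $w\in\Lambda^*$ corresponds the class $h_w$ with $\int_{h_w}\varphi=\int_X\alpha_w\wedge\varphi$ for all closed $\varphi$. For $w\ne0$ take $\varphi=*u$ with $u=w/|w|$. The integral is $|w|\,\mathrm{vol}(X)$ and the comass is $1$, so $\mathrm{vol}_{n-1}(h_w)\ge|w|\,\mathrm{vol}(X)$. For equality, consider the fibration $x\mapsto\langle w,x\rangle$ from $X$ to $\mathbb R/\mathbb Z$. Its fibers are translates of a flat hypersurface $H_w$. By Fubini, $\int_X\alpha_w\wedge\xi=\int_{H_w}\xi$ for constant $\xi$, with $H_w$ suitably oriented. Constant forms represent all of $H^{n-1}(X,\mathbb R)$, so $H_w$ represents $h_w$. With $\xi=*u$, which restricts to the volume form of $H_w$, we get $\mathrm{vol}(H_w)=|w|\,\mathrm{vol}(X)$. $\square$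

*Two lattices by hand, $n=3$.* For $\Lambda=\mathbb Z^3$ the ratio is $1$. For $\Lambda=\{x\in\mathbb Z^3: x_1+x_2+x_3\text{ even}\}$ we have $\lambda_1(\Lambda)^2=2$. The dual is $\mathbb Z^3\cup\big(\mathbb Z^3+(\tfrac12,\tfrac12,\tfrac12)\big)$, with $\lambda_1^2=\min(1,\tfrac34)=\tfrac34$. The ratio is $\sqrt{3/2}\approx1.22$.

The **Bergé–Martinet constant** is $\gamma'_b=\sup\{\lambda_1(L)\lambda_1(L^*)\}$ over lattices $L\subseteq\mathbb R^b$. So in dimension $n$, among manifolds with first Betti number exactly $n$, flat tori give ratios arbitrarily close to $\gamma'_n$.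

## 2. Fixed dimension, growing Betti number

We use the following known result without proof. Every closed orientable $n$-manifold $X$ with $b=b_1(X)\ge1$ satisfies, for every Riemannian metric $g$,
$$\mathrm{stsys}_1(g)\,\mathrm{sys}_{n-1}(g)\le\gamma'_b\,\mathrm{vol}_n(g), \tag{2}$$
where $\gamma'_1=1$ and $\frac{b}{2\pi e}(1+o(1))\le\gamma'_b\le\frac b{\pi e}(1+o(1))$ as $b\to\infty$.

By Proposition 1, (2) cannot be improved when $b=n$. The case $b=1$ is also easy: on $S^1_\ell\times S^{n-1}$ with a product metric, the length form of the circle and the volume form of the sphere have comass $1$, so by (1) the systoles are $\ell$ and $\mathrm{vol}(S^{n-1})$, and the ratio is $1=\gamma_1'$.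

What changes for general $b$? The constant in (2) grows linearly in $b$, but a torus with $b_1=b$ has dimension $b$. In dimension $3$, a large Betti number has to come from some other topology, and it is not clear that the growth of $\gamma'_b$ is visible there. This is the question, whose source is Victor Bangert and Mikhail Katz, "Stable systolic inequalities and cohomology products", arXiv:math/0204181 (2002):

> Does there exist a constant $C$ with $\mathrm{stsys}_1(g)\,\mathrm{sys}_2(g)\le C\,\mathrm{vol}_3(g)$ for all closed orientable Riemannian $3$-manifolds with $b_1\ge1$?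

The answer is no. For $n\ge3$ and $b\ge1$ put
$$C_n(b)=\sup\Big\{\frac{\mathrm{stsys}_1(g)\,\mathrm{sys}_{n-1}(g)}{\mathrm{vol}_n(g)}\Big\}$$
over all closed connected orientable Riemannian $n$-manifolds with $b_1=b$. By (2), $C_n(b)\le\gamma'_b$. We shall see that $C_n(b)\ge b/(4e^2)$.

## 3. Connected sums: a good norm with a poor lattice, and a cover with bad spheres

**A connected sum of tori.** A natural way to get large $b_1$ in dimension $n$ is to join $m$ unit tori $\mathbb T_j=\mathbb R^n/\mathbb Z^n$ through a tiny piece $Q_\rho$, a sphere with $m$ holes of radius $\rho<\frac12$. Call the result $Y$; it has $b_1=nm$ and volume at least $m(1-\omega_n\rho^n)$, where $\omega_d$ is the volume of the unit ball of $\mathbb R^d$. In $\mathbb T_1$, with the removed ball centered at $0$, the circle in direction $x_1$ through $(\cdot,\frac12,\dots,\frac12)$ has length $1$, and the subtorus $\{x_1=\frac12\}$ has volume $1$. Both avoid the ball and they meet once, so both are nontrivial in real homology. The ratio is therefore at most $1/\big(m(1-\omega_n\rho^n)\big)$: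 it gets worse with $m$.

Something good has happened nevertheless. A cycle spread over all $m$ tori must pay in each of them. Calibrating forms on different tori live on almost disjoint regions, so one can use all of them simultaneously without increasing the comass. The norm this suggests for $v=(v_1,\dots,v_m)$ is $\sum_j|v_j|$, with Euclidean norms of the blocks. The vector $(1,0,\dots,0)$ is short, but $(1,1,\dots,1)$ has norm of order $m$. The norm is good, and the lattice $\mathbb Z^b$ is a poor choice.

**Changing the lattice.** Let $b=d_1+\dots+d_m$ with $1\le d_j\le n$, write $\mathbb R^b=\bigoplus_j\mathbb R^{d_j}$, $v=(v_1,\dots,v_m)$, and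
$$\|v\|=\sum_j|v_j|,\qquad \lambda(L)=\min\{\|v\|:v\in L\setminus0\}.$$
(The decomposition is suppressed in the notation. Blocks with $d_j<n$ mean that only $d_j$ of the $n$ coordinates of $\mathbb T_j$ are used.) Passing to a sublattice $L\subset\mathbb Z^b$ of index $D$ amounts to passing to a $D$-fold cover of $Y$. The hoped-for ledger is: volume about $Dm$, shortest loop $\lambda(L)$, smallest hypersurface $D\lambda(L^*)$, hence ratio $\lambda(L)\lambda(L^*)/m$.

*Example.* Let $m=2$, $d_1=d_2=1$. For $\mathbb Z^2$ the number $\lambda(L)\lambda(L^*)/m$ is $\frac12$. For $L=\{(x,y)\in\mathbb Z^2:x+y\text{ even}\}$ we have $\lambda(L)=2$, the dual is $\mathbb Z^2\cup\big(\mathbb Z^2+(\frac12,\frac12)\big)$ with $\lambda(L^*)=1$, and the number is $1$.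

*Consistency check.* By Cauchy–Schwarz $\|v\|\le\sqrt m\,|v|$, so $\lambda(L)\lambda(L^*)/m\le\lambda_1(L)\lambda_1(L^*)\le\gamma_b'$, as (2) demands.

**Where the cover fails.** Take the double cover $M_0$ of $Y=\mathbb T_1\#\mathbb T_2$, $n=3$, that belongs to the checkerboard lattice of the example. Each torus lifts to one connected double cover $\tilde{\mathbb T}_j$, while the simply connected neck lifts to two necks. So $\tilde{\mathbb T}_1$ and $\tilde{\mathbb T}_2$ are joined by two necks, and $b_1(M_0)=3+3+1=7$ instead of $2$. A loop through both necks crosses the sphere in the first neck once, so this sphere is nontrivial in $H_2(M_0)$. Its area is of order $\rho^2$. Hence $\mathrm{sys}_2(M_0)$ is tiny. The cover has first homology that $L$ does not see, and the dual hypersurfaces are uncontrolled.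

**The way out.** Let $q:H_1(M_0)\to L$ be the natural surjection and $K$ its kernel. We kill $K$ rationally by surgery along curves, so that the new manifold $M$ has $H^1(M,\mathbb Z)\cong L^*$ exactly; every nonzero class then has a calibrating form. In the example, let $a\in H^1(M_0)$ count signed crossings of the first neck sphere, and let $c$ be the loop through both necks. The images under $q$ of loops in $\tilde{\mathbb T}_1$ and $\tilde{\mathbb T}_2$ are all vectors $(\text{even},0)$ and $(0,\text{even})$, while $q(c)=(\text{odd},\text{odd})$. So $2c$, corrected by loops in $\tilde{\mathbb T}_1$ and $\tilde{\mathbb T}_2$, lies in $K$, and $a$ takes the value $\pm2\ne0$ on it. The class $a$ does not survive once $K$ is killed rationally.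

Surgery is only useful if it costs almost no volume and almost no comass. This is the geometric heart of the proof, and it works because a surgery along a curve inserts pieces with a factor $S^{n-2}$, which may be shrunk at will when $n\ge3$.

## 4. The two theorems

**Theorem A.** For all $n\ge3$, every lattice $L\subset\mathbb R^b$ and every decomposition $b=d_1+\dots+d_m$ with $1\le d_j\le n$,
$$C_n(b)\ge\lambda(L)\lambda(L^*)/m .$$

**Theorem B.** Let $n\ge3$.

1. $\dfrac b{4e^2}\le C_n(b)\le\gamma'_b\le\dfrac b{\pi e}(1+o(1))$, the first two inequalities holding for every $b\ge1$. In particular (take $n=3$, $b\to\infty$) no constant $C$ as in the question exists, and the order of growth in $b$ of inequality (2) is optimal already in dimension $3$.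
2. $C_n(b)=\gamma'_b$ for $1\le b\le n$. So (2) is sharp in dimension $3$ for $b=1,2,3$.
3. $\displaystyle\liminf_{b\to\infty}\frac{C_n(b)}b\ge\kappa_n:=\frac n{e^2(n!\,\omega_n)^{2/n}}$. Here $\kappa_3=\frac3{e^2(8\pi)^{2/3}}\approx0.0473$, and $\kappa_n\to\frac1{2\pi e}$ as $n\to\infty$.

In particular $\frac b{4e^2}\le C_3(b)\le\gamma'_b$, so $C_3(b)=\Theta(b)$. The argument does not determine the exact value of $C_3(b)$ for $b\ge4$.

## 5. Random lattices: Theorem B from Theorem A

**Part 2.** For $b\le n$ use a single block, $m=1$, $d_1=b$. Then $\|\cdot\|$ is Euclidean, and the supremum over $L$ in Theorem A is $\gamma'_b$. With (2), $C_n(b)=\gamma_b'$.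

**A lattice with both minima large.** This step provides lattices to insert in Theorem A. Let $V=\mathrm{vol}\{v\in\mathbb R^b:\|v\|\le1\}$. We claim
$$\sup_L\lambda(L)\lambda(L^*)\ge V^{-2/b}. \tag{3}$$
For $b=1$, $V=2$ and the left side is $1\ge\frac14$. For $b\ge2$ recall Siegel's mean value theorem (Siegel, *A mean value theorem in geometry of numbers*, Ann. of Math. 46 (1945)): for the invariant probability measure on the space of unimodular lattices and a bounded Borel set $B\subset\mathbb R^b$, the mean of $\#(L\cap B\setminus0)$ is $\mathrm{vol}(B)$.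

Let $r>0$ with $r^bV<1$ and $B=\{\|v\|<r\}$. If $\lambda(L)<r$, then $B$ contains a pair $\pm v$ of nonzero lattice points, so the count is at least $2$. Therefore
$$P(\lambda(L)<r)\le\tfrac12r^bV<\tfrac12 .$$
Write $L=A\mathbb Z^b$ with $A\in SL_b(\mathbb R)$; then $L^*=A^{-T}\mathbb Z^b$. The automorphism $A\mapsto A^{-T}$ of $SL_b(\mathbb R)$ preserves $SL_b(\mathbb Z)$, so it carries the invariant probability measure to an invariant probability measure, which is the same one by uniqueness. Hence $P(\lambda(L^*)<r)<\frac12$ as well. The two bad events do not cover everything, so some $L$ has $\lambda(L)\ge r$ and $\lambda(L^*)\ge r$. Let $r\to V^{-1/b}$.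

**The volume $V$.** This step makes (3) explicit. We compute $I=\int_{\mathbb R^b}e^{-\|v\|}\,dv$ in two ways. Since $e^{-\|v\|}=\int_{\|v\|}^\infty e^{-t}dt$, Fubini gives $I=\int_0^\infty e^{-t}\,t^bV\,dt=V\,b!$. On the other hand $I$ is a product over the blocks, and $\int_{\mathbb R^d}e^{-|y|}dy=d\,\omega_d\int_0^\infty e^{-r}r^{d-1}dr=d!\,\omega_d$. So
$$V\,b!=\prod_jd_j!\,\omega_{d_j}. \tag{4}$$

**Part 1.** Take $m=b$ and all $d_j=1$. As $1!\,\omega_1=2$, (4) gives $V=2^b/b!$, and Theorem A with (3) gives
$$C_n(b)\ge\frac{V^{-2/b}}b=\frac{(b!)^{2/b}}{4b}\ge\frac b{4e^2},$$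
because $b!\ge(b/e)^b$. The upper bounds are the quoted result (2).

**Part 3.** Take $\lfloor b/n\rfloor$ blocks of size $n$ and, if $n\nmid b$, one block of size $b-n\lfloor b/n\rfloor$. Then $m\sim b/n$. By (4), $V=(n!\,\omega_n)^{\lfloor b/n\rfloor}\,c_b/b!$ with $c_b$ in a finite set of positive numbers. Since $(b!)^{2/b}\sim(b/e)^2$, we get $V^{-2/b}\sim(b/e)^2(n!\,\omega_n)^{-2/n}$, and $V^{-2/b}/m\sim\kappa_nb$. For $n=3$, $3!\,\omega_3=6\cdot\frac{4\pi}3=8\pi$. As $n\to\infty$, Stirling gives $(n!)^{2/n}\sim n^2/e^2$ and $\omega_n^{2/n}\sim2\pi e/n$, so $\kappa_n\to\frac1{2\pi e}$. $\square$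

It remains to prove Theorem A. This occupies Sections 6–11.

## 6. Integral lattices, comass bookkeeping, and a logarithmic cutoff

**Step 1: reduction to $L\subset\mathbb Z^b$.** The purpose is to make $L$ the group of a finite cover. The product $\lambda(L)\lambda(L^*)$ does not change when $L$ is scaled, since $(cL)^*=c^{-1}L^*$. It is continuous in $A\in GL_b(\mathbb R)$ for $L=A\mathbb Z^b$, $L^*=A^{-T}\mathbb Z^b$: if $A'A^{-1}$ is close to the identity, then $(1-\eta)\|Az\|\le\|A'z\|\le(1+\eta)\|Az\|$ for all $z$ with small $\eta$, so $\lambda$ changes by a factor in $[1-\eta,1+\eta]$; likewise for the dual. Rational matrices are dense, and a rational lattice can be scaled to an integral one. So we assume $L\subset\mathbb Z^b$, of finite index $D$. Fix $\varepsilon\in(0,1)$ and put $\delta=\varepsilon/n$.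

**Step 2: comass rules.** The purpose is to collect the estimates used below. For a $1$-form $\alpha$ and a $(k-1)$-form $\eta$,
$$(\alpha\wedge\eta)(e_1,\dots,e_k)=\sum_i(-1)^{i-1}\alpha(e_i)\,\eta(\dots,\hat e_i,\dots),\qquad\text{so}\quad|\alpha\wedge\eta|\le k|\alpha||\eta|.$$
If $(1+\varepsilon)^{-2}g\le g'\le(1+\varepsilon)^2g$, lengths for the two metrics differ by a factor at most $1+\varepsilon$. Hence comasses of $k$-forms differ by a factor at most $(1+\varepsilon)^k$, and volumes by at most $(1+\varepsilon)^n$.

**Step 3: the cutoff.** The purpose is to be able to replace a closed form by a cohomologous one that vanishes near a point or a curve, at almost no cost in comass. A primitive that is $O(r)$ gets multiplied by $\chi(r)$, and what enters is $r|\chi'(r)|$; so we want this quantity to be small.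

For every $R>0$ there are $r_0\in(0,R)$ and a smooth $\chi:[0,\infty)\to[0,1]$ with $\chi=1$ on $[0,r_0]$, $\chi=0$ on $[R,\infty)$ and $r|\chi'(r)|\le\delta$. Indeed, let $\zeta:\mathbb R\to[0,1]$ be smooth and nondecreasing with $\zeta=0$ on $(-\infty,0]$, $\zeta=1$ on $[1,\infty)$, $0\le\zeta'\le2$, and put $\chi(r)=\zeta\big(\tfrac\delta2\log(R/r)\big)$, $\chi(0)=1$, $r_0=Re^{-2/\delta}$. Then $r\chi'(r)=-\frac\delta2\zeta'$.

## 7. The connected sum $Y$ and its forms

**Step 4: making constant forms vanish near a point.** The purpose is to obtain forms on the tori that extend by zero over the connecting piece. Let $\xi$ be a constant $k$-form on $\mathbb T_j=\mathbb R^n/\mathbb Z^n$, $k\in\{1,n-1\}$. On $B(0,R)$ with $R<\frac12$ let $Z=\sum x_i\partial_i$. Since $\mathcal L_Z\,dx_i=dx_i$, we have $\mathcal L_Z\xi=k\xi$, so $\eta=\frac1k\iota_Z\xi$ satisfies $d\eta=\xi$ and $|\eta|\le\frac rk|\xi|$. With $\chi$ from Step 3 put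
$$\xi'=\xi-d(\chi(r)\eta)=(1-\chi)\xi-d\chi\wedge\eta .\tag{5}$$
This form is closed, cohomologous to $\xi$, linear in $\xi$, and zero on $B(0,r_0)$. Moreover
$$|\xi'|\le|\xi|+k|\chi'|\tfrac rk|\xi|\le(1+\delta)|\xi|\le(1+\varepsilon)|\xi|.$$

**Step 5: gluing.** The purpose is to build $Y$. Let $Q$ be $S^n$ minus $m$ disjoint open balls, with a metric for which a collar of each boundary sphere is isometric to the flat annulus $\{\frac12<|x|\le1\}$, with boundary $|x|=1$ (with orientations chosen to match those of the tori). Let $Q_\rho$ be $Q$ rescaled by $\rho<r_0$. Set $Y=\bigcup_j(\mathbb T_j\setminus B(0,\rho))\cup Q_\rho$. Near each gluing sphere the metric is the flat metric of an annulus around $|x|=\rho$, so $Y$ is a smooth closed oriented Riemannian manifold, diffeomorphic to $\#_mT^n$ when the collars are identified in the standard way. For $\rho$ small, and from now on fixed,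
$$\mathrm{vol}(Y)\le m+\rho^n\,\mathrm{vol}(Q)\le(1+\varepsilon)m.$$
Since $n\ge3$, the spheres $S^{n-1}$ and $Q$ are simply connected, and removing a ball does not change $\pi_1(\mathbb T_j)=\mathbb Z^n$. By van Kampen, $\pi_1(Y)$ is the free product of $m$ copies of $\mathbb Z^n$. Let
$$\theta:\pi_1(Y)\to\mathbb Z^b=\bigoplus_j\mathbb Z^{d_j}$$
be, on the $j$-th factor, the projection to the first $d_j$ coordinates. It is onto.

**Step 6: forms on $Y$.** The purpose is to realize the functionals $\langle w,\cdot\rangle$ on $\mathbb R^b$ by forms with small comass. View $\mathbb R^{d_j}\subset\mathbb R^n$ (first $d_j$ coordinates). For $w,u\in\mathbb R^b$ define closed forms, equal to $0$ on $Q_\rho$, by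
$$w_Y|_{\mathbb T_j\setminus B(0,\rho)}=(\alpha_{w_j})',\qquad\varphi_u|_{\mathbb T_j\setminus B(0,\rho)}=(*u_j)'.$$
They are smooth because $\rho<r_0$, and they are linear in $w$ and $u$.

- The period of $w_Y$ on a loop $\ell$ is $\langle w,\theta(\ell)\rangle$. Both sides are homomorphisms $\pi_1(Y)\to\mathbb R$, and they agree on loops that run to some $\mathbb T_j$, around in it, and back, since $(\alpha_{w_j})'$ is cohomologous to $\alpha_{w_j}$ on $\mathbb T_j$.
- If $|w_j|\le1$ for all $j$, then $|w_Y|\le1+\varepsilon$. If $|u_j|\le1$ for all $j$, then $|\varphi_u|\le1+\varepsilon$. This is Step 4 with the example in Section 1.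
- Since cohomologous forms give the same integral over $\mathbb T_j$, which has volume $1$,
$$\int_Yw_Y\wedge\varphi_u=\sum_j\int_{\mathbb T_j}\alpha_{w_j}\wedge*u_j=\sum_j\langle w_j,u_j\rangle. \tag{6}$$

Note how the condition "$|w_j|\le1$ for every $j$ separately" enters: it is dual to the norm $\sum_j|v_j|$.

## 8. The cover $M_0$

**Step 7.** The purpose is to replace $\mathbb Z^b$ by $L$. Let $p:M_0\to Y$ be the connected covering with group $\theta^{-1}(L)$, with the pulled-back metric $g_0$. As $\theta$ is onto, its degree is $[\mathbb Z^b:L]=D$, and $\theta$ maps $\pi_1(M_0)=\theta^{-1}(L)$ onto $L$. So it induces a surjection $q:H_1(M_0;\mathbb Z)\to L$. Put $w_0=p^*w_Y$ and $\varphi=p^*\varphi_u$. The periods of $w_0$ are $\langle w,q(\cdot)\rangle$, the comass bounds persist, and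
$$\int_{M_0}w_0\wedge\varphi=D\sum_j\langle w_j,u_j\rangle,\qquad\mathrm{vol}(M_0)\le(1+\varepsilon)Dm .\tag{7}$$

## 9. Surgery on the kernel of $q$: topology

Recall surgery along an embedded circle with a tube $U\cong S^1\times D^{n-1}$: remove the interior of $U$ and glue $D^2\times S^{n-2}$ along the common boundary $S^1\times S^{n-2}$. The circle $S^1\times pt$ now bounds a disc. For instance, surgery on $S^1\times S^2$ along $S^1\times pt$, with the product framing, leaves $S^1\times D^2$ and glues in $D^2\times S^1$; the result is $S^3$.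

**Step 8: the surgery.** The purpose is to define $M$. Let $K=\ker q$ and $N=\mathrm{rank}\,K$. Choose classes in $K$ forming a basis of $K\otimes\mathbb Q$, and represent them by disjoint smoothly embedded closed curves $\gamma_1,\dots,\gamma_N$, which is possible by general position since $n\ge3$. As $M_0$ is orientable, the normal bundles are trivial, and there are disjoint tubes $U_i\cong S^1\times D^{n-1}$. Let $E=M_0\setminus\bigcup_i\mathrm{int}\,U_i$ and $M=E\cup\bigcup_i(D^2\times S^{n-2})$. Removing curves of codimension at least $2$ does not disconnect $M_0$, so $M$ is closed and connected. It is orientable because each gluing locus $S^1\times S^{n-2}$ is connected. Orient it to agree with $M_0$ on $E$.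

**Lemma 2.** Restriction maps $H^1(M;\mathbb Z)$ and $H^1(M_0;\mathbb Z)$ injectively to $H^1(E;\mathbb Z)$ (likewise with $\mathbb R$ coefficients), and under these maps
$$H^1(M;\mathbb Z)\cong\{a\in\mathrm{Hom}(H_1(M_0),\mathbb Z):a|_K=0\}=\mathrm{Hom}(L,\mathbb Z)=L^*.$$

*Proof.* *First, $H^1(M_0)\cong H^1(E)$: removing the tubes creates no new degree-one classes.* By excision and Lefschetz duality, $H^1(M_0,E)\cong\bigoplus_iH^1(U_i,\partial U_i)\cong\bigoplus_iH_{n-1}(U_i)=0$, because $U_i\simeq S^1$ and $n-1\ge2$. So $H^1(M_0)\to H^1(E)$ is injective. By exactness its cokernel embeds into the kernel of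
$$H^2(M_0,E)\cong\bigoplus_iH_{n-2}(U_i)\longrightarrow H^2(M_0)\cong H_{n-2}(M_0),$$
which under duality is the map induced by inclusion. If $n\ge4$, then $H_{n-2}(U_i)=0$. If $n=3$, the map is $\mathbb Z^N\to H_1(M_0)$, $e_i\mapsto\pm[\gamma_i]$, and it is injective since the $[\gamma_i]$ are independent over $\mathbb Q$. In both cases the cokernel is zero. (For $n=3$ this is where the independence of the curves is used. For a null-homologous curve in $S^3$, the complement does acquire a new class, the dual of the meridian.)

*Next, $H^1(M)$ inside $H^1(E)$.* Similarly $H^1(M,E)\cong\bigoplus_iH^1(D^2\times S^{n-2},\partial)\cong\bigoplus_iH_{n-1}(D^2\times S^{n-2})=0$, so $H^1(M)\to H^1(E)$ is injective. By Mayer–Vietoris, a class on $E$ extends to $M$ if and only if its restriction to each $S^1\times S^{n-2}$ comes from $D^2\times S^{n-2}$. If $n\ge4$, then $H^1(D^2\times S^{n-2})=0$, and $H^1(S^1\times S^{n-2})=\mathbb Z$ is detected by evaluation on $S^1\times pt$. If $n=3$, the image of $H^1(D^2\times S^1)=\mathbb Z$ in $H^1(S^1\times S^1)=\mathbb Z^2$ consists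 exactly of the classes that vanish on $S^1\times pt=\partial D^2\times pt$. So in all cases the condition is vanishing on $S^1\times pt$, a parallel copy of $\gamma_i$.

*Conclusion.* Thus $H^1(M;\mathbb Z)$ corresponds to those $a\in H^1(M_0;\mathbb Z)=\mathrm{Hom}(H_1(M_0),\mathbb Z)$ with $a([\gamma_i])=0$ for all $i$. For every $x\in K$ some positive multiple of $x$ is an integral combination of the $[\gamma_i]$, because these form a basis of $K\otimes\mathbb Q$ and torsion can be removed by a further multiple. Hence $a(x)=0$, so the condition is $a|_K=0$. Finally $H_1(M_0)/K\cong L$. The same argument works over $\mathbb R$. $\square$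

**Step 9: the homology of $M$ in coordinates.** The purpose is to name all classes. For $w\in\mathbb R^b$, the class of $w_0$ in $H^1(M_0;\mathbb R)$ is $\langle w,q(\cdot)\rangle$, which vanishes on $K$. So there is a unique $a_w\in H^1(M;\mathbb R)$ with $a_w|_E=[w_0|_E]$. These are all the classes, and $a_w$ is integral if and only if $w\in L^*$. In particular $b_1(M)=b$. Moreover $H^1(M;\mathbb Z)=\mathrm{Hom}(H_1(M;\mathbb Z),\mathbb Z)$, so
$$H_1(M;\mathbb Z)_{\mathbb R}\cong\mathrm{Hom}(H^1(M;\mathbb Z),\mathbb Z)\cong L:$$
each $h$ corresponds to the $v\in L$ with $\langle a_w,h\rangle=\langle w,v\rangle$ for all $w\in L^*$, hence by linearity for all $w\in\mathbb R^b$.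

The topology does not depend on the size of the tubes. We now choose the metric.

## 10. Surgery at small cost: geometry

In this section $|u_j|\le1$ and $|w_j|\le1$ for all $j$. The metric and all constants are independent of such $u,w$.

What is the difficulty? The piece $D^2\times S^{n-2}$ can be given tiny volume by shrinking the sphere. The form $\varphi$ is easy: it has degree at least $2$, so it can be made zero near curves. The $1$-form $w_0$ is not so easy: on $\gamma_i$ it has integral zero, but it need not vanish pointwise, so it cannot simply be cut off near $\gamma_i$. We let it fade out along a long thin tube $S^1\times[-T,0]\times S^{n-2}$. A long tube costs nothing, since its volume goes to zero with the radius of the sphere factor.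

**Step 10: product tubes.** The purpose is to have an explicit metric near $\gamma_i$. Let $\ell_i$ be the length of $\gamma_i$. Using arc length, an orthonormal normal frame and the exponential map, we get disjoint embeddings $\Phi_i:S^1_{\ell_i}\times B^{n-1}(R)\to M_0$ with core $\gamma_i$ such that $\Phi_i^*g_0$ agrees with $\bar g=ds^2+|dx|^2$ along $x=0$. (This $R$ is new.) For small $R$, by continuity, $(1+\varepsilon)^{-2}\bar g\le\Phi_i^*g_0\le(1+\varepsilon)^2\bar g$. Interpolate: take $(1-\tau)\Phi_i^*g_0+\tau\bar g$, where $\tau$ is a cutoff function of $|x|$ equal to $1$ for $|x|\le R'=R/2$ and to $0$ near $|x|=R$. This gives a metric $g_1$ on $M_0$ with $(1+\varepsilon)^{-2}g_0\le g_1\le(1+\varepsilon)^2g_0$, equal to $\bar g$ where $|x|\le R'$. From now on comasses are with respect to $g_1$. By Step 2,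
$$|\varphi|\le(1+\varepsilon)^n,\qquad|w_0|\le(1+\varepsilon)^2,\qquad\mathrm{vol}(M_0,g_1)\le(1+\varepsilon)^{n+1}Dm .\tag{8}$$

**Step 11: primitives on the tubes.** The purpose is to find primitives of size $O(|x|)$, for use with the cutoff. Let $F_t(s,x)=(s,tx)$. For a $k$-form $\xi$ let
$$(\mathcal H\xi)_{(s,x)}(y_2,\dots,y_k)=\int_0^1\xi_{(s,tx)}(x,dF_ty_2,\dots,dF_ty_k)\,dt,$$
where $x$ also denotes the velocity vector $\partial_tF_t=(0,x)$. For closed $\xi$ the homotopy formula gives $\frac{d}{dt}F_t^*\xi=d\big(\xi_{(s,tx)}(x,dF_t\,\cdot,\dots,dF_t\,\cdot)\big)$, and integrating, $\xi-F_0^*\xi=d\,\mathcal H\xi$. For $|x|\le R'$ the metric is $\bar g$ and $|dF_t|\le1$, so $|\mathcal H\xi|\le|x|\sup|\xi|$. Let $\chi=\chi(|x|)$ be the cutoff of Step 3 for the radius $R'$, equal to $1$ for $|x|\le r_1$.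

**Step 12: the $(n-1)$-form.** The purpose is to make $\varphi$ vanish near the curves. Since $n-1\ge2$ and $F_0$ has one-dimensional image, $F_0^*\varphi=0$. So $\varphi=d\eta$ on the tubes, with $\eta=\mathcal H\varphi$. Put
$$\varphi'=\varphi-d(\chi\eta)=(1-\chi)\varphi-d\chi\wedge\eta .$$
It is closed, cohomologous to $\varphi$ in $M_0$, and zero for $|x|\le r_1$. Also $|d\chi\wedge\eta|\le(n-1)\,|\chi'|\,|x|\sup|\varphi|\le n\delta\sup|\varphi|$, so $|\varphi'|\le(1+\varepsilon)\sup|\varphi|\le(1+\varepsilon)^{n+1}$.

**Step 13: the $1$-form.** The purpose is to make $w_0$ depend only on $s$ near the curves. We have $F_0^*w_0=\beta=c(s)\,ds$ with $|c|\le(1+\varepsilon)^2$, and $w_0-\beta=df$ with $f=\mathcal Hw_0$, $|f|\le|x|(1+\varepsilon)^2$. Put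
$$w_1=w_0-d(\chi f)=(1-\chi)w_0+\chi\beta-f\,d\chi .$$
It is closed, equals $c(s)\,ds$ for $|x|\le r_1$, and since $(1-\chi)w_0+\chi\beta$ is a convex combination,
$$|w_1|\le(1+\varepsilon)^2+|x||\chi'|(1+\varepsilon)^2\le(1+\delta)(1+\varepsilon)^2\le(1+\varepsilon)^3 .$$
Because $[\gamma_i]\in K$, we have $\int_{\gamma_i}w_0=\langle w,q[\gamma_i]\rangle=0$. So $c\,ds=dG$ for a function $G$ on $S^1_{\ell_i}$, which we normalize to vanish somewhere; then $|G|\le(1+\varepsilon)^2\ell_i$.

**Step 14: the metric on $M$.** The purpose is to perform the surgery with negligible added volume. Choose $T$ with $2(1+\varepsilon)^2\ell_i/T\le\varepsilon$ for all $i$. For each $i$ choose a Riemannian disc $(\Delta_i,h_i)$ whose boundary collar is isometric to $S^1_{\ell_i}\times(-T-1,-T]$, with boundary at $-T$. For $0<2\mu<r_1$ choose a smooth nondecreasing $f_\mu$, a smoothing of $\max(t,\mu)$, with $f_\mu(t)=t$ for $t\ge2\mu$, $f_\mu=\mu$ for $t\le\mu/2$, and $\mu\le f_\mu\le2\mu$ for $t\le2\mu$. In polar coordinates the region $0<|x|<r_1$ of the tube is $S^1_{\ell_i}\times(0,r_1)\times S^{n-2}$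 with metric $ds^2+dt^2+t^2g_{S^{n-2}}$. Replace $\{|x|\le2\mu\}$ by
$$\big(S^1_{\ell_i}\times[-T,2\mu]\times S^{n-2},\ ds^2+dt^2+f_\mu(t)^2g_{S^{n-2}}\big)\ \cup\ \big(\Delta_i\times S^{n-2},\ h_i+\mu^2g_{S^{n-2}}\big).$$
The metrics match smoothly at $t=2\mu$, where $f_\mu$ joins $t$ smoothly, and at $t=-T$, where both are $ds^2+dt^2+\mu^2g_{S^{n-2}}$. Topologically a piece $D^2\times S^{n-2}$ has been glued to $\partial U_i$ with $U_i=\{|x|\le2\mu\}$. So we have a smooth metric $g$ on the manifold $M$ of Section 9. The added volume is at most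
$$\sum_i\big[\ell_i(T+2\mu)+\mathrm{area}(\Delta_i)\big](2\mu)^{n-2}\,\mathrm{vol}(S^{n-2}),$$
which tends to $0$ as $\mu\to0$ because $n\ge3$; the numbers $T$, $\ell_i$ and $\mathrm{area}(\Delta_i)$ were fixed before $\mu$. Choose $\mu$ so that it is at most $\varepsilon Dm$. With (8),
$$\mathrm{vol}(M)\le(1+\varepsilon)^{n+1}Dm+\varepsilon Dm\le(1+\varepsilon)^{n+2}Dm .\tag{9}$$

**Step 15: the forms on $M$.** The purpose is to carry both calibrating forms over to $M$. Let $\varphi_M=\varphi'$ on $E$ and $0$ elsewhere. Since $2\mu<r_1$, it is smooth and closed, it has compact support in $\mathrm{int}\,E$, and $|\varphi_M|\le(1+\varepsilon)^{n+1}$.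

Let $\psi$ be smooth with values in $[0,1]$, $\psi=1$ for $t\ge0$, $\psi=0$ near $t\le-T$, and $|\psi'|\le2/T$. Put
$$w_M=w_1\ \text{on }E,\qquad w_M=d(\psi(t)G(s))\ \text{on }S^1_{\ell_i}\times[-T,2\mu]\times S^{n-2},\qquad w_M=0\ \text{on }\Delta_i\times S^{n-2}. \tag{10}$$
For $t\ge0$ the middle expression is $dG=c(s)\,ds$, which agrees with $w_1$ near $t=2\mu$; near $t=-T$ it is zero. So $w_M$ is smooth and closed. On the middle piece $w_M=\psi c\,ds+\psi'G\,dt$, and
$$|w_M|\le|c|+\tfrac2T|G|\le(1+\varepsilon)^2+\varepsilon\le(1+\varepsilon)^3 .$$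
So $|w_M|\le(1+\varepsilon)^3$ everywhere. As $w_M|_E=w_0|_E-d(\chi f)$, its class restricts to $[w_0|_E]$ on $E$, and by the injectivity in Lemma 2, $[w_M]=a_w$.

## 11. The two systoles of $M$

**Step 16: $\mathrm{sys}_{n-1}(M)\ge(1+\varepsilon)^{-(n+1)}D\,\lambda(L^*)$.** The purpose is to calibrate every nonzero integral hypersurface class. Let $S$ be an integral $(n-1)$-cycle in a nonzero class. By Poincaré duality, with suitable sign convention, its class is dual to $a_w$ for some $w\in L^*\setminus0$: if $\alpha$ is a closed form representing $a_w$, then $S(\phi)=\int_M\alpha\wedge\phi$ for closed $\phi$. Put $u_j=w_j/|w_j|$ if $w_j\ne0$ and $u_j=0$ otherwise, and use $\varphi_M$ for this $u$. Then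
$$S(\varphi_M)=\int_M\alpha\wedge\varphi_M=\int_E\alpha\wedge\varphi'=\int_Ew_0\wedge\varphi'=\int_{M_0}w_0\wedge\varphi'=\int_{M_0}w_0\wedge\varphi .$$
The third equality holds because $\alpha|_E-w_0|_E=dh$ for a function $h$ on $E$, and $\int_Ed(h\varphi')=0$ by compact support in $\mathrm{int}\,E$. The fourth holds because $\varphi'=0$ on the tubes $U_i$, and the last because $\varphi'-\varphi$ is exact on $M_0$. By (7) the value is
$$D\sum_j\langle w_j,u_j\rangle=D\sum_j|w_j|=D\|w\|\ge D\lambda(L^*).$$
Here $w$ enters only linearly through $w_0$, so $|w_j|\le1$ is not needed. Now apply (1) with $|\varphi_M|\le(1+\varepsilon)^{n+1}$.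

**Step 17: $\mathrm{stsys}_1(M)\ge(1+\varepsilon)^{-3}\lambda(L)$.** The purpose is to calibrate every nonzero lattice class in degree one. Let $h\in H_1(M;\mathbb Z)_{\mathbb R}\setminus0$ correspond to $v\in L\setminus0$ as in Step 9. Put $w_j=v_j/|v_j|$, or $0$ if $v_j=0$; then $|w_j|\le1$. Every real cycle $c$ representing $h$ satisfies
$$\int_cw_M=\langle a_w,h\rangle=\langle w,v\rangle=\|v\|\ge\lambda(L),$$
and $|w_M|\le(1+\varepsilon)^3$. By (1), $\|h\|\ge\lambda(L)/(1+\varepsilon)^3$.

**Step 18: end of the proof of Theorem A.** The purpose is to combine the estimates. By Steps 16 and 17 and (9), the factors $D$ cancel and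
$$\frac{\mathrm{stsys}_1(M)\,\mathrm{sys}_{n-1}(M)}{\mathrm{vol}_n(M)}\ \ge\ (1+\varepsilon)^{-(2n+6)}\,\frac{\lambda(L)\lambda(L^*)}m,\qquad b_1(M)=b .$$
The exponent is $(n+1)+3+(n+2)=2n+6$. Since $M$ is closed, connected and orientable, the left side is at most $C_n(b)$. Letting $\varepsilon\to0$ proves Theorem A, and with Section 5 also Theorem B: no constant $C$ as in the question exists. $\blacksquare$
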